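\title{Averages of completely multiplicative functions along binary forms}

\begin{abstract}
Let $f:\mathbb N\to\mathbb R$ be bounded and completely multiplicative, and let $P\in\mathbb Z[x,y]$ be homogeneous with $P(\mathbb N^2)\subseteq\mathbb N$. We show that the averages $N^{-2}\sum_{m,n\le N}f(P(m,n))$ need not converge. If $P$ has an irreducible factor of degree at least $3$, for example if $P(m,n)=m^3+2n^3$, they diverge for some $f$ with values in $\{0,1\}$ and with $\sum_p(1-f(p))/p$ as small as we like. In the other direction, the averages converge when all irreducible factors of $P$ have degree at most $2$ and $\sum_p(1-f(p))/p<\infty$, and they converge for every $f$ when $P$ is a constant times a power of an irreducible form of degree at most $2$.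
\end{abstract}

\section{Introduction}

A function $f$ on $\mathbb N=\{1,2,\dots\}$ is \emph{completely multiplicative} if $f(1)=1$ and $f(ab)=f(a)f(b)$ for all $a,b$; its values at the primes can be prescribed freely and determine it. If $f$ is bounded, then $|f(p)|\le1$ because $f(p)^k$ stays bounded, and so $|f|\le1$. A \emph{form} is a homogeneous polynomial. For a form $P\in\mathbb Z[x,y]$ with $P(\mathbb N^2)\subseteq\mathbb N$ put
\[
A_N(f,P)=\frac1{N^2}\sum_{m,n=1}^Nf(P(m,n)).
\]
The following question is posed in \cite{Wang}.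

\begin{quote}
\emph{Does $\lim_{N\to\infty}A_N(f,P)$ exist for every bounded completely multiplicative $f:\mathbb N\to\mathbb R$ and every form $P\in\mathbb Z[x,y]$ with $P(\mathbb N^2)\subseteq\mathbb N$?}
\end{quote}

As quoted in \cite{Wang}, the answer is positive when $P$ is a product of linear forms (Frantzikinakis and Host) and when $P(m,n)=m^2+n^2$ (Donoso, Le, Moreira and Sun).

The restriction to real $f$ removes an obvious obstruction. For $f(n)=n^{it}$ with real $t\ne0$ and $P(m,n)=m$, a Riemann sum gives $A_N=N^{it}/(1+it)+o(1)$, which does not converge. For real $f$ it is tempting to expect convergence. If $f(p)=1$ for all large $p$, then $f(P(m,n))$ is nearly periodic in $(m,n)$ and the limit exists (Lemma~\ref{lem:trunc}). Now change $f$ on a set $\mathcal S$ of large primes. A large prime $p$ divides $P(m,n)$ for a proportion at most $(\deg P)/p$ of the residue classes $(m,n)$ modulo $p$, so the change should move $A_N$ by at most a constant times $\sum_{p\in\mathcal S}1/p$. This suggests that the limit exists at least when $\sum_p(1-f(p))/p<\infty$.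

The estimate just used is correct for a fixed finite $\mathcal S$ as $N\to\infty$, but it is not uniform. A prime $p$ much larger than $N^2$ divides $P(m,n)$ for a proportion of the pairs $m,n\le N$ that is either $0$ or at least $N^{-2}$, far more than $(\deg P)/p$. An irreducible form of degree $d\ge3$ takes values of size $N^d$, and we shall see that a positive proportion of them have a prime factor of size about $N^2$ or larger. These primes are few, so the sum of their reciprocals is small. Changing $f$ on them is visible at scale $N$ and almost invisible at much larger scales.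

Throughout, $P$ is a form in $\mathbb Z[x,y]$ with $P(\mathbb N^2)\subseteq\mathbb N$, and irreducible means irreducible over $\mathbb Q$.

\begin{theorem}\label{thm:neg}
Suppose that $P$ has an irreducible factor $G$ of degree $d\ge3$, and let $\kappa\in(0,1)$.
\begin{enumerate}
\item[(a)] There is a completely multiplicative $f:\mathbb N\to\{0,1\}$ with $\sum_p(1-f(p))/p\le\kappa$ and
\[
\liminf_{N\to\infty}A_N(f,P)\le\frac2d,\qquad\limsup_{N\to\infty}A_N(f,P)\ge1-\kappa .
\]
In particular, for $\kappa<1/3$ the limit does not exist.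
\item[(b)] If $d\in\{3,4\}$ and $G$ has odd multiplicity in $P$, there is a completely multiplicative $f:\mathbb N\to\{-1,1\}$ with $\sum_p(1-f(p))/p\le2\kappa$, $\liminf_NA_N(f,P)\le2/d$ and $\limsup_NA_N(f,P)\ge1-2\kappa$.
\end{enumerate}
\end{theorem}

So the answer to the question is negative. The form $m^3+2n^3$ is irreducible by Eisenstein's criterion at $2$, and both parts apply to it; in (b) the limit fails to exist once $\kappa<1/6$. The next two theorems show that a factor of degree at least $3$ is the only obstruction when $f$ is close to $1$, and also when $P$ is a power of an irreducible form.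

\begin{theorem}\label{thm:close}
If all irreducible factors of $P$ have degree at most $2$, and $f:\mathbb N\to\mathbb R$ is bounded and completely multiplicative with $\sum_p(1-f(p))/p<\infty$, then $\lim_NA_N(f,P)$ exists. Hence, for a given $P$, the limit exists for all such $f$ if and only if $P$ has no irreducible factor of degree at least $3$.
\end{theorem}

\begin{theorem}\label{thm:power}
Let $P=cG^k$ with $c$ a constant, $G$ irreducible and $k\ge1$. The limit $\lim_NA_N(f,P)$ exists for every bounded real completely multiplicative $f$ if and only if $\deg G\le2$.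
\end{theorem}

One case is not settled here: all irreducible factors of $P$ have degree at most $2$, at least one of them is quadratic, at least two of them are distinct, and $\sum_p(1-f(p))/p=\infty$.

Section~\ref{sec:model} shows the mechanism of Theorem~\ref{thm:neg} on the polynomial $n^2+1$. After some tools (Section~\ref{sec:tools}), we bound the number of values of $G$ without a large prime factor (Section~\ref{sec:large}) and construct $f$ (Section~\ref{sec:construction}). Theorem~\ref{thm:close} is proved in Section~\ref{sec:close}. For Theorem~\ref{thm:power} we prove a mean value theorem on the ideals of a quadratic field (Section~\ref{sec:mean}) and reduce the average to it by means of Hecke characters (Section~\ref{sec:power}).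

\section{A model in one variable: $n^2+1$}\label{sec:model}

Fix $0<\delta<1$, let $N$ be large, put $z=N^{1-\delta}$, and let $\mathcal S$ be the set of primes $p>z$ that divide $n^2+1$ for some $n\le N$. We check two facts.

\emph{The set $\mathcal S$ is thin.} By Mertens' theorem the primes in $(N^{1-\delta},N^{1+\delta}]$ have sum of reciprocals $\log\frac{1+\delta}{1-\delta}+o(1)$. Each $n^2+1\le N^2+1$ has at most one prime factor above $N^{1+\delta}$, so $\mathcal S$ contains at most $N$ such primes, and they contribute at most $N^{-\delta}$. Hence $\sum_{p\in\mathcal S}1/p\le\log\frac{1+\delta}{1-\delta}+o(1)$, which is small when $\delta$ is small.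

\emph{The set $\mathcal S$ meets at least half of the values.} Let $U$ be the set of $n\le N$ such that $n^2+1$ has no prime factor above $z$. We compare $\log(n^2+1)$ with the amount that the primes up to $z$ can supply. We have $4\nmid n^2+1$. For odd $p$ the solutions of $t^2+1\equiv0\pmod{p^k}$ are the elements of order $4$ in the cyclic group $(\mathbb Z/p^k)^\times$, so there are two of them if $p\equiv1\pmod4$ and none otherwise. Writing $v_p$ for the exponent of $p$,
\[
\sum_{n\le N}\sum_{p\le z}v_p(n^2+1)\log p\le N\log2+\sum_{\substack{p\le z\\p\equiv1\ (4)}}\ \sum_{p^k\le N^2+1}2\Big(\frac N{p^k}+1\Big)\log p\le N\log z+O(N+z\log N),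
\]
because $\sum_{p\le z,\,p\equiv1\,(4)}2(\log p)/p=\log z+O(1)$; this is \eqref{eq:mertens} below for $\mathbb Q(i)$. For $n\in U$ with $n\ge N/\log N$ the inner sum on the left equals $\log(n^2+1)\ge(2-o(1))\log N$. Therefore $|U|\le\big(\frac{1-\delta}2+o(1)\big)N$.

Let $f$ vanish on $\mathcal S$ and equal $1$ at the other primes. The average of $f(n^2+1)$ over $n\le N$ is at most $\frac{1-\delta}2+o(1)$. Over $n\le M$, with $\mathcal S$ fixed and $M\to\infty$, the average tends to a limit that is at least $1-2\sum_{p\in\mathcal S}1/p$, which is close to $1$. Repeating this on a rapidly growing sequence of scales makes the averages oscillate.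

The ratio $1/2$ is the number of variables divided by the degree. For a binary form $G$ of degree $d$ there are $N^2$ values of size $N^d$, so the thin set consists of primes above $z=N^{2-\delta}$, and the ratio becomes $2/d$. This is where $d\ge3$ enters. The new difficulty is the range of primes. Fixing $n$ and counting $m\le N$ in a residue class modulo $p$ loses $O(1)$ for each $n$ and each class, hence about $Nz$ in total, which is acceptable only for $z<N$; and the primes in $(N,N^2]$ have sum of reciprocals $\log2+o(1)$, so they cannot be put into $\mathcal S$. To reach $z=N^{2-\delta}$ we count points of lattices in the plane, with an error that is small on average over $p$.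

\section{Notation and tools}\label{sec:tools}

We write $[N]=\{1,\dots,N\}$. The letter $p$ denotes a rational prime. Constants implied by $O$, $\ll$, $\gg$ may depend on the polynomials and number fields involved, and any other dependence is indicated. By Gauss's lemma,
\begin{equation}\label{eq:factor}
P=c_0\prod_iG_i^{e_i},
\end{equation}
where $c_0$ is a nonzero integer and the $G_i\in\mathbb Z[x,y]$ are primitive (coprime coefficients), irreducible and pairwise non-proportional forms. An irreducible form $G$ of degree $d\ge2$ has no zero in $\mathbb Q^2\setminus\{0\}$. In particular $G(1,0)\ne0\ne G(0,1)$, and $G(t,1)$ and $G(1,t)$ are irreducible polynomials of degree $d$, without repeated complex roots.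

\subsection*{Prime ideals}
Let $K$ be a number field with ring of integers $O_K$. Ideals are nonzero, $\mathfrak p$ denotes a prime ideal, $|\mathfrak b|=[O_K:\mathfrak b]$ is the norm of an ideal, and $\operatorname{Nm}$ is the norm of elements, so that $|(\alpha)|=|\operatorname{Nm}\alpha|$. We use Mertens' theorem for number fields (Landau),
\begin{equation}\label{eq:mertens}
\sum_{|\mathfrak p|\le z}\frac{\log|\mathfrak p|}{|\mathfrak p|}=\log z+O(1),\qquad\sum_{|\mathfrak p|\le z}\frac1{|\mathfrak p|}=\log\log z+B_K+O\Big(\frac1{\log z}\Big),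
\end{equation}
and the prime ideal theorem $\#\{\mathfrak p:|\mathfrak p|\le z\}\sim z/\log z$. Primes with $|\mathfrak p|=p^j$, $j\ge2$, contribute $O(1)$ to the first sum in \eqref{eq:mertens}. If $[K:\mathbb Q]\le2$, the number $I(x)$ of ideals of norm at most $x$ satisfies
\begin{equation}\label{eq:ideals}
I(x)=\rho_Kx+O(x^{1/2})\quad(x\ge1),\qquad\rho_K>0 .
\end{equation}
Thus $I(x)\ll x$ for all $x>0$. Inserting \eqref{eq:ideals} into $\zeta_K(s)=\sum_{\mathfrak b}|\mathfrak b|^{-s}=s\int_1^\infty I(v)v^{-s-1}\,dv$ shows that $\zeta_K(s)-\rho_K/(s-1)$ is holomorphic for $\operatorname{Re}s>1/2$.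

\subsection*{Zeros and small values of forms}

\begin{lemma}\label{lem:small}
Let $H\in\mathbb Z[x,y]$ be a nonzero form of degree $D\ge1$.
\begin{enumerate}
\item[(a)] For $\eta>0$ the proportion of $(m,n)\in[N]^2$ with $|H(m,n)|\le\eta N^D$ tends to a limit $V_H(\eta)$ as $N\to\infty$, and $V_H(\eta)\to0$ as $\eta\to0$.
\item[(b)] For fixed $p$, the proportion of classes $(m,n)$ modulo $p^J$ with $p^J\mid H(m,n)$ tends to $0$ as $J\to\infty$.
\item[(c)] If $p$ does not divide all coefficients of $H$, the proportion of classes $(m,n)$ modulo $p$ with $p\mid H(m,n)$ is at most $D/p$.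
\end{enumerate}
\end{lemma}

\begin{proof}
The zero set of a nonzero polynomial in $\mathbb R^2$ or $\mathbb Z_p^2$ is null for Lebesgue or Haar measure, by Fubini's theorem: for all but finitely many $y$ there are finitely many zeros $x$. In (a), the set $\{w\in[0,1]^2:|H(w)|\le\eta\}$ has its boundary in the zero set of $H^2-\eta^2$ and the sides of the square. So it is Jordan measurable, and by homogeneity the proportion tends to its area $V_H(\eta)$, which decreases to the area of the zero set of $H$. In (b), the proportion is the Haar measure of $\{w\in\mathbb Z_p^2:p^J\mid H(w)\}$, and these sets decrease to the zero set of $H$. In (c), the zeros of $H$ in $\mathbb F_p^2$ lie on at most $D$ lines through the origin, so there are at most $D(p-1)+1\le Dp$ of them.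
\end{proof}

\begin{lemma}\label{lem:roots}
Let $g\in\mathbb Z[t]$ have degree $d\ge1$ and no repeated complex root. The number of roots of $g$ modulo $p^k$ is bounded uniformly in $p$ and $k$, and it is at most $d$ for all $k$ when $p$ is large.
\end{lemma}

\begin{proof}
Since $g$ and $g'$ are coprime in $\mathbb Q[t]$, there are $a,b\in\mathbb Z[t]$ and an integer $R\ne0$ with $ag+bg'=R$. Let $\nu=v_p(R)$. For $k\le\nu$ there are at most $p^\nu$ roots. Let $k>\nu$ and let $t$ be a root modulo $p^k$. Then $v_p(g'(t))\le\nu$, for otherwise $p^{\nu+1}\mid R$. If $t'\equiv t\pmod{p^{\nu+1}}$ is another root, write $g(t')-g(t)=(t'-t)\big(g'(t)+(t'-t)w\big)$ with $w\in\mathbb Z$. The second factor has valuation $v_p(g'(t))\le\nu$, so $t'\equiv t\pmod{p^{k-\nu}}$. Hence each class modulo $p^{\nu+1}$ contains at most $p^\nu$ roots modulo $p^k$, and there are at most $p^{2\nu+1}$ roots. If $\nu=0$, then $g\not\equiv0\pmod p$, and the roots modulo $p^k$ inject into the at most $d$ roots modulo $p$. Only finitely many $p$ have $\nu>0$.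
\end{proof}

\subsection*{Lattice points in a square}
For integers $q\ge1$ and $t$, the lattice $\Lambda_{q,t}=\{(m,n)\in\mathbb Z^2:m\equiv tn\pmod q\}$ has determinant $q$.

\begin{lemma}\label{lem:lattice}
\begin{enumerate}
\item[(a)] Let $\Lambda\subseteq\mathbb Z^2$ be a lattice of determinant $\Delta$ whose shortest nonzero vectors have length $\lambda$. Then $\lambda^2\le2\Delta$ and $\#(\Lambda\cap[N]^2)\le N^2/\Delta+6N/\lambda$.
\item[(b)] If $q\ge N^2$ and $E\ge1$, then $\Lambda_{q,t}\cap[N]^2$ contains at most $E$ points $(m,n)$ with $\gcd(m,n)\le E$.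
\item[(c)] At most $N^2/E$ pairs $(m,n)\in[N]^2$ have $\gcd(m,n)>E$, for every integer $E\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The open disc of radius $\lambda$ contains no nonzero point of $\Lambda$, so $\pi\lambda^2\le4\Delta$ by Minkowski's convex body theorem. The lattice lies on lines parallel to a shortest vector, at distance $h=\Delta/\lambda$ from one another, and on each line the points are at distance $\lambda$. At most $\sqrt2N/h+1$ lines meet the square $[0,N]^2$; let $\ell_j$ be the lengths of the intersections. They are the values, at points spaced by $h$, of the chord length function $\phi$ of the square in this direction, which first increases and then decreases, has integral $N^2$ and has maximum at most $\sqrt2N$. On the interval between two consecutive sample points $\phi$ is at least the smaller of the two values. Assign to each sample other than a largest one the adjacent interval on the side of that largest sample; this gives $\sum_j\ell_j\le N^2/h+\sqrt2N$. So the count is at most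
\[
\sum_j\Big(\frac{\ell_j}\lambda+1\Big)\le\frac{N^2}\Delta+\frac{\sqrt2N}\lambda+\frac{\sqrt2N\lambda}\Delta+1 .
\]
Here $\lambda/\Delta\le2/\lambda$, and if the count is nonzero, then $\lambda\le\sqrt2N$, so $1\le\sqrt2N/\lambda$. The error terms add up to at most $4\sqrt2N/\lambda$.

(b) For two points $(m,n),(m',n')$ of $\Lambda_{q,t}\cap[N]^2$ the integer $mn'-m'n$ is divisible by $q$ and smaller than $N^2$ in absolute value, hence zero. So all points are multiples $\ell(m_0,n_0)$ of one coprime pair, with $\ell=\gcd(m,n)$.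

(c) The number is at most $\sum_{\ell>E}(N/\ell)^2\le N^2/E$.
\end{proof}

\section{Values of a form without large prime factors}\label{sec:large}

\begin{proposition}\label{prop:key}
Let $G\in\mathbb Z[x,y]$ be a primitive irreducible form of degree $d\ge2$, let $0<\delta<1$, and let $U_N$ be the set of $(m,n)\in[N]^2$ such that $G(m,n)$ has no prime factor larger than $N^{2-\delta}$. Then
\[
\limsup_{N\to\infty}\frac{|U_N|}{N^2}\le\frac{2-\delta}d .
\]
\end{proposition}

As in Section~\ref{sec:model}, we show that the primes up to $N^{2-\delta}$ supply at most $(2-\delta+o(1))\log N$ on average, while a typical value needs $d\log N$. Prime powers are handled by a splitting at $N^\eta$: below it a crude bound that includes all powers costs only $O(\eta\log N)$ on average, and above it squares are rare.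

\begin{proof}
Put $z=N^{2-\delta}$ and $g(t)=G(t,1)$, and let $r(p)$ be the number of roots of $g$ modulo $p$. Fix $\eta\in(0,1/2)$ and an integer $E\ge1$. Implied constants depend only on $G$, and $N$ is large in terms of $G,\delta,\eta,E$; in particular every $p>N^\eta$ exceeds $4$, $E$ and $|G(1,0)|$ and is large in the sense of Lemma~\ref{lem:roots}. For such $p$,
\begin{equation}\label{eq:pn}
p\mid G(m,n)\text{ and }p\mid n\quad\text{imply}\quad p\mid m,
\end{equation}
since $G(m,n)\equiv G(1,0)m^d\pmod n$.

\emph{Step 1: primes $p\le N^\eta$.} Let $s(m,n)=\sum_{p\le N^\eta}v_p(G(m,n))\log p$. We claim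
\begin{equation}\label{eq:smallp}
\sum_{m,n\le N}s(m,n)\ll\eta N^2\log N+o(N^2\log N).
\end{equation}
Write $(m,n)=\ell(m',n')$ with $\gcd(m',n')=1$, so that $v_p(G(m,n))=d\,v_p(\ell)+v_p(G(m',n'))$. The first term contributes at most $d\sum_\ell(N/\ell)^2\log\ell=O(N^2)$. For the second, fix $\ell$ and put $M=N/\ell$. If $p^k\mid G(m',n')$ with $m',n'$ coprime, then either $p\nmid n'$ and $m'\equiv tn'\pmod{p^k}$ for a root $t$ of $G(t,1)$ modulo $p^k$, or $p\nmid m'$ and $n'\equiv tm'\pmod{p^k}$ for a root $t$ of $G(1,t)$. By Lemma~\ref{lem:roots} there are $\ll M(M/p^k+1)$ such pairs with $m',n'\le M$. Only powers $p^k\ll N^d$ occur, that is, $\ll\log N/\log p$ values of $k$. So $\ell$ contributes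
\[
\ll M^2\sum_{p\le N^\eta}\frac{\log p}{p-1}+MN^\eta\log N\ll M^2(\eta\log N+1)+MN^\eta\log N .
\]
Summing over $\ell\le N$ gives $\ll N^2(\eta\log N+1)+N^{1+\eta}\log^2N$, which proves \eqref{eq:smallp}.

\emph{Step 2: primes $N^\eta<p\le z$.} We claim
\begin{equation}\label{eq:midp}
\sum_{N^\eta<p\le z}\log p\cdot\#\{(m,n)\in[N]^2:p\mid G(m,n)\}\le(2-\delta+o(1))N^2\log N .
\end{equation}
Let $p\mid G(m,n)$. If $p\nmid n$, then $(m,n)\in\Lambda_{p,t}$ for the root $t\equiv mn^{-1}$ of $g$. If $p\mid n$, then $p\mid m$ by \eqref{eq:pn}, and $(m,n)$ lies in every $\Lambda_{p,t}$. When $r(p)=0$, only the second case occurs, for at most $N^2/p^2$ pairs, and these primes contribute at most $N^2\sum_{p>N^\eta}(\log p)/p^2=o(N^2)$. When $r(p)\ge1$, Lemma~\ref{lem:lattice}(a) bounds the count by $r(p)N^2/p+6N\sum_t|v(p,t)|^{-1}$, where $t$ runs over the roots of $g$ modulo $p$ and $v(p,t)$ is a shortest nonzero vector of $\Lambda_{p,t}$.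

For the main term let $K=\mathbb Q(\theta)$ with $g(\theta)=0$, and $a=G(1,0)$. Then $a\theta$ is an algebraic integer with minimal polynomial $a^{d-1}g(t/a)$, which has $r(p)$ roots modulo $p\nmid a$. By Dedekind's theorem, for $p$ not dividing $[O_K:\mathbb Z[a\theta]]$ the primes above $p$ correspond to the irreducible factors of this polynomial modulo $p$, a factor of degree $j$ giving a prime of norm $p^j$. So for all but finitely many $p$, $r(p)$ is the number of primes of $K$ of norm $p$, and \eqref{eq:mertens} gives $\sum_{p\le z}r(p)(\log p)/p=\log z+O(1)=(2-\delta)\log N+O(1)$.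

For a single lattice the error term may exceed the main term $N^2/p$, namely when $|v(p,t)|$ is much smaller than $p/N$. To bound the total we sum over the short vector first: few primes can share it. Let $v=v(p,t)=(v_1,v_2)$. Then $0<|v|\le2\sqrt p\le2N^{1-\delta/2}$, and $G(v)\equiv v_2^d\,g(t)\equiv0\pmod p$, while $G(v)\ne0$. If $p\mid v_2$, then $p\mid v_1$ and $|v|\ge p>2\sqrt p$, which is impossible; so $t\equiv v_1v_2^{-1}$ is determined by $v$ and $p$. Therefore
\[
N\sum_{p,t}\frac{\log p}{|v(p,t)|}\le N\sum_{0<|v|\le2N^{1-\delta/2}}\frac1{|v|}\sum_{p\mid G(v)}\log p\ll N\log N\sum_{0<|v|\le2N^{1-\delta/2}}\frac1{|v|}\ll N^{2-\delta/2}\log N,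
\]
and \eqref{eq:midp} follows.

\emph{Step 3: squares.} We claim that $o(N^2)$ pairs $(m,n)\in[N]^2$ have $\gcd(m,n)\le E$ and $p^2\mid G(m,n)$ for some $N^\eta<p\le z$. For such a pair $p\nmid n$, by \eqref{eq:pn} and $p>E$. So $(m,n)\in\Lambda_{p^2,t}$ for one of at most $d$ roots $t$ of $g$ modulo $p^2$. For $p\le N$, Lemma~\ref{lem:lattice}(a) with $\lambda\ge1$ gives $\ll\sum_{N^\eta<p\le N}(N^2/p^2+N)\ll N^{2-\eta}+N^2/\log N$ pairs in total. For $N<p\le z$, Lemma~\ref{lem:lattice}(b) gives at most $dEN^{2-\delta}$ pairs in total.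

\emph{Step 4: conclusion.} Remove from $U_N$ the at most $N^2/E$ pairs with $\gcd(m,n)>E$, the pairs of Step~3, and the pairs with $|G(m,n)|<N^{d-\eta}$. The last set has $o(N^2)$ elements by Lemma~\ref{lem:small}(a), because $N^{-\eta}\to0$. For each remaining pair every prime factor of $G(m,n)$ is at most $z$, and those above $N^\eta$ are simple, so
\[
(d-\eta)\log N\le\log|G(m,n)|=s(m,n)+\sum_{N^\eta<p\le z,\ p\mid G(m,n)}\log p .
\]
Summing over these pairs and using \eqref{eq:smallp} and \eqref{eq:midp}, we obtain, with $C=C(G)$,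
\[
\frac{|U_N|}{N^2}\le\frac{2-\delta+C\eta}{d-\eta}+\frac1E+o(1).
\]
Let $N\to\infty$, then $\eta\to0$ and $E\to\infty$.
\end{proof}

Irreducibility was used for $G(v)\ne0$ and for the main term in Step~2, where $r(p)$ is $1$ on average. For $d=2$ the bound $1-\delta/2$ tends to $1$ as $\delta\to0$, so the proposition then captures only a proportion $\delta/2$ of the pairs, which is no more than the cost $\sum1/p\approx\delta$ computed in the next section.

\section{Construction of the counterexamples}\label{sec:construction}

Let $P$ have the factorization \eqref{eq:factor} with $G=G_1$ of degree $d\ge3$ and multiplicity $e=e_1$, and let $D=\deg P$. For $0<\delta<1/2$ let $\mathcal S(N,\delta)$ be the finite set of primes $p>N^{2-\delta}$ that divide $G(m,n)$ for some $(m,n)\in[N]^2$. All its elements exceed $N$.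

\begin{lemma}\label{lem:scale}
Fix $0<\delta<1/2$ and write $\mathcal S=\mathcal S(N,\delta)$. For all large $N$:
\begin{enumerate}
\item[(a)] $\sum_{p\in\mathcal S}1/p\le2\delta$;
\item[(b)] for all but at most $\frac2dN^2$ pairs $(m,n)\in[N]^2$, some $p\in\mathcal S$ divides $P(m,n)$;
\item[(c)] if $d\in\{3,4\}$ and $e$ is odd, then for all but at most $\frac2dN^2$ pairs $(m,n)\in[N]^2$, some $p\in\mathcal S$ has $v_p(P(m,n))$ odd.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $[N]^2$ we have $0<|G|\ll N^d$, so $|G|<N^{d+1}$, each value has at most $d$ prime factors above $N$, and $|\mathcal S|\le dN^2$. By \eqref{eq:mertens} for $\mathbb Q$,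
\[
\sum_{p\in\mathcal S}\frac1p\le\sum_{N^{2-\delta}<p\le N^{2+\delta}}\frac1p+\frac{dN^2}{N^{2+\delta}}=\log\frac{2+\delta}{2-\delta}+o(1).
\]
The function $\log\frac{2+\delta}{2-\delta}$ is convex on $[0,1]$ and vanishes at $0$, so it is at most $\delta\log3<2\delta$.

(b) The exceptions lie in $U_N$. Apply Proposition~\ref{prop:key} and $(2-\delta)/d<2/d$.

(c) Let $p>N^{2-\delta}$ divide $G(m,n)$, where $(m,n)\in[N]^2$. For $i\ne1$ the polynomials $G(t,1)$ and $G_i(t,1)$ are coprime in $\mathbb Q[t]$, so a combination of them with coefficients in $\mathbb Z[t]$ equals an integer $R_i\ne0$. As $p>N$, we have $p\nmid n$. If $p\mid G_i(m,n)$, then $mn^{-1}$ is a common root modulo $p$ and $p\mid R_i$, which is impossible for large $N$. Also $p\nmid c_0$. Hence $v_p(P(m,n))=e\,v_p(G(m,n))$, and this is odd unless $p^2\mid G(m,n)$.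

Let $U_N'$ be the set of pairs in $[N]^2$ with $p^2\mid G(m,n)$ for some $p>N^{2-\delta}$. If $d=3$, then $U_N'$ is empty, since $p^2>N^{4-2\delta}$ and $4-2\delta>3$. If $d=4$, then $p\ll N^2$, and $(m,n)\in\Lambda_{p^2,t}$ for one of at most four roots $t$ of $G(t,1)$ modulo $p^2$. The number of these lattices is $\ll N^2/\log N$, and $p^2>N^2$. By Lemma~\ref{lem:lattice}(b) and (c), $|U_N'|\le N^2/E+o(N^2)$ for every fixed $E$. The exceptions lie in $U_N\cup U_N'$, and $\frac{2-\delta}d+\frac1E<\frac2d$ for $E>d/\delta$.
\end{proof}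

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
Let $\delta_k=\kappa2^{-k}/(2D)$, so that $2D\sum_k\delta_k=\kappa$. We choose $N_1<M_1<N_2<M_2<\cdots$ inductively and put $\mathcal S_k=\mathcal S(N_k,\delta_k)$. At the scales $N_k$ the average will be small, and at the scales $M_k$ close to $1$.
\begin{itemize}
\item $N_k$ is so large that Lemma~\ref{lem:scale} holds for $\delta=\delta_k$, that $N_k>|c_0|$ and, for $k\ge2$, that $N_k$ exceeds $P(m,n)$ for all $m,n\le M_{k-1}$ and all elements of $\mathcal S_1\cup\dots\cup\mathcal S_{k-1}$.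
\item $M_k$ is so large that the proportion of $(m,n)\in[M_k]^2$ with $P(m,n)$ divisible by some $p\in\mathcal S_1\cup\dots\cup\mathcal S_k$ is at most $\kappa+1/k$. This is possible: the condition is periodic in $(m,n)$, and for $p\nmid c_0$ the form $P$ is nonzero modulo $p$ because the $G_i$ are primitive, so by Lemmas~\ref{lem:small}(c) and \ref{lem:scale}(a) its density is at most $D\sum_{j\le k}2\delta_j\le\kappa$.
\end{itemize}
The sets $\mathcal S_k$ are disjoint, their union $\mathcal S$ has $\sum_{p\in\mathcal S}1/p\le\kappa/D\le\kappa$, and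
\begin{equation}\label{eq:later}
\text{no prime of $\mathcal S_j$ with $j>k$ divides $P(m,n)$ for $m,n\le M_k$,}
\end{equation}
since such a prime exceeds $N_{k+1}>P(m,n)$. In both parts $f(p)=1$ for $p\notin\mathcal S$. By \eqref{eq:later} and the choice of $M_k$, we have $f(P(m,n))=1$ for all but a proportion $\kappa+1/k$ of the pairs in $[M_k]^2$.

(a) Let $f(p)=0$ for $p\in\mathcal S$. Then $\sum_p(1-f(p))/p\le\kappa$ and $A_{M_k}(f,P)\ge1-\kappa-1/k$, while $A_{N_k}(f,P)\le2/d$ by Lemma~\ref{lem:scale}(b). If $\kappa<1/3$, then $2/d\le2/3<1-\kappa$.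

(b) Whatever signs $f(p)=\pm1$ are chosen on $\mathcal S$, we have $\sum_p(1-f(p))/p\le2\kappa$ and $A_{M_k}(f,P)\ge1-2\kappa-2/k$. The constant choice $-1$ gives no control at $N_k$, because a value of $P$ may have an even number of prime factors in $\mathcal S$; random signs avoid this. Suppose that the signs on $\mathcal S_1,\dots,\mathcal S_{k-1}$ are fixed, and take independent uniform signs on $\mathcal S_k$. By \eqref{eq:later} this determines $f(P(m,n))$ for $m,n\le N_k$, as a fixed sign times $\prod_{p\in\mathcal S_k}f(p)^{v_p(P(m,n))}$. Its expectation is $0$ if one of the exponents is odd, and at most $1$ in any case. By Lemma~\ref{lem:scale}(c) the expectation of $A_{N_k}(f,P)$ is at most $2/d$, so some choice of signs on $\mathcal S_k$ gives $A_{N_k}(f,P)\le2/d$.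
\end{proof}

\begin{remark}
The parity hypothesis in (b) cannot be dropped: if $P=G^2$ and $f=\pm1$, then $A_N(f,P)=1$ for all $N$. The hypothesis $d\le4$ is used only to bound $|U_N'|$. For $d\ge5$ the primes with $p^2\mid G(m,n)$ may be as large as $N^{d/2}$, and the count above then involves more than $N^2$ lattices.
\end{remark}

\section{Factors of degree at most two, $f$ close to $1$}\label{sec:close}

Let $f$ be real, bounded and completely multiplicative. For $y\ge1$ let $f_y$ be completely multiplicative with $f_y(p)=f(p)$ for $p\le y$ and $f_y(p)=1$ for $p>y$. For $a_1,\dots,a_r\in[-1,1]$, repeated use of $|1-ab|\le|1-a|+|a|\,|1-b|$ gives $|1-\prod_ja_j|\le\sum_j(1-a_j)$. Hence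
\begin{equation}\label{eq:compare}
|f(n)-f_y(n)|\le\sum_{p>y}v_p(n)\,(1-f(p)).
\end{equation}
This is where we use that $f$ is real.

\begin{lemma}\label{lem:trunc}
For every $P$ and every $y$, the limit $\lim_NA_N(f_y,P)$ exists.
\end{lemma}

\begin{proof}
We may assume $\deg P\ge1$. Let $q=\prod_{p\le y}p^J$. Call a class $(m,n)$ modulo $q$ bad if $p^J\mid P(m,n)$ for some $p\le y$; the proportion $\varepsilon_J$ of bad classes tends to $0$ by Lemma~\ref{lem:small}(b). On any other class the exponents $v_p(P(m,n))$, $p\le y$, are constant, hence so is $f_y(P(m,n))$, and the contribution of the class to $A_N(f_y,P)$ converges. So $\limsup_NA_N-\liminf_NA_N\le2\varepsilon_J$ for every $J$.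
\end{proof}

By \eqref{eq:compare} it remains to show that $v_p(P(m,n))$ has average $O(1/p)$ over $[N]^2$ \emph{uniformly in $p$ and $N$}. This is the uniformity that fails in degree at least $3$. For a quadratic factor and $p$ between $N$ and $N^2$, counting residue classes does not give it. We pass to ideals instead, whose counting function has no error term in the upper bound $I(x)\ll x$.

Let $Q=ax^2+bxy+cy^2\in\mathbb Z[x,y]$ be irreducible. Then $a\ne0$, the field $K=\mathbb Q(\sqrt{b^2-4ac})$ is quadratic, and $\omega=\frac12(b+\sqrt{b^2-4ac})$ is a root of $t^2-bt+ac$, so $\omega\in O_K\setminus\mathbb Q$. The map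
\begin{equation}\label{eq:alpha}
(m,n)\mapsto\alpha(m,n)=am+\omega n\in O_K
\end{equation}
is injective on $\mathbb Z^2$, and $\operatorname{Nm}\alpha(m,n)=a^2m^2+abmn+acn^2=aQ(m,n)$.

\begin{lemma}\label{lem:uniform}
\begin{enumerate}
\item[(a)] If $G=ax+by\in\mathbb Z[x,y]$ has no zero in $\mathbb N^2$, then $\sum_{m,n\le N}v_p(G(m,n))\ll N^2/p$ for all $N$ and all $p>|a|+|b|$.
\item[(b)] If $Q$ is as above and $\eta>0$, then for all $N$ and $p$ the sum of $v_p(Q(m,n))$ over the pairs in $[N]^2$ with $|Q(m,n)|>\eta N^2$ is $\ll_\eta N^2/p$.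
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By symmetry let $a\ne0$, so $p\nmid a$. Since $0<|G|\le CN$ on $[N]^2$ with $C=|a|+|b|$, only powers $p^j\le CN$ divide a value. For each $n$ the condition $p^j\mid am+bn$ puts $m$ in one class modulo $p^j$, so it holds for at most $N(N/p^j+1)\le(1+C)N^2/p^j$ pairs. Sum over $j\ge1$.

(b) For such a pair both conjugates of $\alpha=\alpha(m,n)$ are $\ll N$ in absolute value and their product exceeds $\eta N^2$ in absolute value, so both are $\gg\eta N$. If two such $\alpha$ generate the same ideal, their ratio is a unit with both conjugates $O(1/\eta)$. There are finitely many such units, because their minimal polynomials have bounded integer coefficients. So $(m,n)\mapsto(\alpha)$ is at most $C_\eta$-to-one, into the ideals of norm at most $C'N^2$. There are at most two primes $\mathfrak p$ above $p$, each with $p\le|\mathfrak p|\le p^2$, so $v_p(Q(m,n))\le v_p(\operatorname{Nm}\alpha)\le2\sum_{\mathfrak p\mid p}v_{\mathfrak p}(\alpha)$, and the sum in question is at most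
\[
2C_\eta\sum_{\mathfrak p\mid p}\sum_{j\ge1}I\big(C'N^2/|\mathfrak p|^j\big)\ll_\eta\frac{N^2}p.\qedhere
\]
\end{proof}

For a form of degree $d$ the same device leads to ideals of norm up to a constant times $N^d$ and to a bound of the shape $N^d/p$, which is of the right order only for $d\le2$.

\begin{proof}[Proof of Theorem~\ref{thm:close}]
Let all $G_i$ in \eqref{eq:factor} have degree at most $2$; none of them vanishes on $\mathbb N^2$. Let $\eta>0$, and let $y$ exceed $|c_0|$ and the sum of the absolute values of the coefficients of each linear $G_i$. Then $v_p(P(m,n))=\sum_ie_iv_p(G_i(m,n))$ for $p>y$. On the pairs with $|G_i(m,n)|\le\eta N^2$ for some quadratic $G_i$ use $|f-f_y|\le2$ and Lemma~\ref{lem:small}(a); on the others use \eqref{eq:compare} and Lemma~\ref{lem:uniform}. This gives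
\[
\limsup_{N\to\infty}|A_N(f,P)-A_N(f_y,P)|\le2\sum_{\deg G_i=2}V_{G_i}(\eta)+C''_\eta\sum_{p>y}\frac{1-f(p)}p .
\]
By Lemma~\ref{lem:trunc}, $\limsup_NA_N(f,P)-\liminf_NA_N(f,P)$ is at most twice the right side. Let $y\to\infty$, then $\eta\to0$. The ``only if'' part is Theorem~\ref{thm:neg}(a) with $\kappa<1/3$.
\end{proof}

\section{Mean values of multiplicative functions on ideals}\label{sec:mean}

When $\sum_p(1-f(p))/p=\infty$, the function $f$ is no longer a small perturbation of a nearly periodic one, and convergence has to come from cancellation. In this section $K$ is $\mathbb Q$ or a quadratic field, $h$ is a completely multiplicative function on the ideals of $O_K$ with $|h|\le1$, and $S(x)=\sum_{|\mathfrak b|\le x}h(\mathfrak b)$, so $|S(x)|\le I(x)\ll x$. We say that $h$ \emph{has a mean value} if $S(x)/x$ converges as $x\to\infty$.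

\begin{proposition}\label{prop:mean}
\begin{enumerate}
\item[(a)] If $h$ is real and $\sum_{\mathfrak p}(1-h(\mathfrak p))/|\mathfrak p|<\infty$, then $S(x)/x$ converges.
\item[(b)] If $\sum_{\mathfrak p}(1-\operatorname{Re}h(\mathfrak p)|\mathfrak p|^{-it})/|\mathfrak p|=\infty$ for all $t\in\mathbb R$, then $S(x)=o(x)$.
\end{enumerate}
\end{proposition}

In (b) all real $t$ are needed: $h(n)=n^{it_0}$ on $\mathbb N$ with $t_0\ne0$ has $|S(x)|/x\to|1+it_0|^{-1}$, and the series vanishes at $t=t_0$.

\begin{proof}[Proof of (a)]
Let $h_y$ agree with $h$ at the primes of norm at most $y$ and equal $1$ at the others. Then $h_y(\mathfrak b)=\sum_{\mathfrak a\mid\mathfrak b}b_y(\mathfrak a)$, where $b_y$ is multiplicative, $b_y(\mathfrak p^j)=h(\mathfrak p)^j-h(\mathfrak p)^{j-1}$ for $|\mathfrak p|\le y$, and $b_y(\mathfrak p^j)=0$ otherwise. The series $\sum_{\mathfrak a}|b_y(\mathfrak a)|/|\mathfrak a|$ is a finite product of convergent series. So $x^{-1}\sum_{|\mathfrak b|\le x}h_y(\mathfrak b)=\sum_{\mathfrak a}b_y(\mathfrak a)I(x/|\mathfrak a|)/x$ converges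 by dominated convergence. The analog of \eqref{eq:compare} gives
\[
\sum_{|\mathfrak b|\le x}|h(\mathfrak b)-h_y(\mathfrak b)|\le\sum_{|\mathfrak p|>y}(1-h(\mathfrak p))\sum_{j\ge1}I(x/|\mathfrak p|^j)\ll x\sum_{|\mathfrak p|>y}\frac{1-h(\mathfrak p)}{|\mathfrak p|},
\]
and the last sum tends to $0$ as $y\to\infty$.
\end{proof}

\begin{proof}[Proof of (b)]
The hypothesis says that the Dirichlet series of $h$ is small compared with $\zeta_K$ near the line $\operatorname{Re}s=1$. Through Plancherel's theorem this controls $S(v)/v$ only in a logarithmic average over $v$. Step~1 uses multiplicativity to bound $S(x)$ by such an average,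
\[
\Theta(x)=\frac1{\log x}\int_1^x\frac{|S(v)|}{v^2}\,dv,
\]
and Steps 2--4 show that $\Theta(x)\to0$.

\emph{Step 1: $\Theta(x)\to0$ implies $S(x)=o(x)$.} Fix a small $\varepsilon>0$. Implied constants do not depend on $\varepsilon$, and $x$ is large in terms of $\varepsilon$. Let $\mathcal P$ be the set of primes with $x^{\varepsilon^2}<|\mathfrak p|\le x^\varepsilon$, let $\mathcal L=\sum_{\mathfrak p\in\mathcal P}1/|\mathfrak p|=\log(1/\varepsilon)+o(1)$ by \eqref{eq:mertens}, and let $w(\mathfrak b)$ be the number of $\mathfrak p\in\mathcal P$ dividing $\mathfrak b$. A typical ideal has $w(\mathfrak b)$ close to $\mathcal L$. Indeed, with all sums over $|\mathfrak b|\le x$, \eqref{eq:ideals} and $\sum_{\mathcal P}|\mathfrak p|^{-1/2}\ll x^{\varepsilon/2}$ give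
\begin{align*}
\sum w&=\sum_{\mathfrak p\in\mathcal P}I(x/|\mathfrak p|)=\rho_Kx\mathcal L+O(x^{1/2+\varepsilon}),\\
\sum w^2&=\sum_{\mathfrak p\ne\mathfrak q}I(x/|\mathfrak p\mathfrak q|)+\sum w\le\rho_Kx(\mathcal L^2+\mathcal L)+O(x^{1/2+\varepsilon}).
\end{align*}
Expanding the square, $\sum(w-\mathcal L)^2\le\rho_Kx\mathcal L+o(x)$, and so $\sum|w-\mathcal L|\ll x\mathcal L^{1/2}$ by the Cauchy--Schwarz inequality. Complete multiplicativity gives $\sum hw=\sum_{\mathfrak p\in\mathcal P}h(\mathfrak p)S(x/|\mathfrak p|)$, and $\mathcal LS(x)=\sum hw+\sum h\cdot(\mathcal L-w)$. Hence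
\[
|S(x)|\le\frac1{\mathcal L}\sum_{\mathfrak p\in\mathcal P}|S(x/|\mathfrak p|)|+O(x\mathcal L^{-1/2}).
\]
To turn the sum into an integral, cover $(x^{\varepsilon^2},x^\varepsilon]$ by the intervals $(y,(1+\varepsilon)y]$ with $y=x^{\varepsilon^2}(1+\varepsilon)^j<x^\varepsilon$, $j\ge0$. If $|\mathfrak p|$ and $u$ lie in one interval, then $|S(x/|\mathfrak p|)-S(x/u)|\le|I(x/|\mathfrak p|)-I(x/u)|\ll\varepsilon x/y$ by \eqref{eq:ideals}. By the prime ideal theorem at most $2\varepsilon y/\log y$ primes have norm in the interval. Averaging over $u$, these primes contribute at most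
\[
\frac2{\log y}\int_y^{(1+\varepsilon)y}|S(x/u)|\,du+O\Big(\frac{\varepsilon^2x}{\log y}\Big).
\]
Since $\varepsilon/\log y\ll\int_y^{(1+\varepsilon)y}du/(u\log u)$, we have $\sum_y\varepsilon/\log y\ll\log(1/\varepsilon)\ll\mathcal L$. Using $\log y\ge\varepsilon^2\log x$ and substituting $v=x/u$,
\[
\frac{|S(x)|}x\le O(\mathcal L^{-1/2}+\varepsilon)+\frac2{\varepsilon^2\mathcal L}\,\Theta(x).
\]
Let $x\to\infty$, then $\varepsilon\to0$.

\emph{Step 2: Plancherel's theorem.} Let $x\ge3$, $\sigma=1+1/\log x$ and $s=\sigma+it$. For a bounded function $a$ on ideals put $S_a(v)=\sum_{|\mathfrak b|\le v}a(\mathfrak b)$ and $D_a(s)=\sum_{\mathfrak b}a(\mathfrak b)|\mathfrak b|^{-s}$. Then $D_a(s)/s=\int_1^\infty S_a(v)v^{-s-1}dv$ is the Fourier transform of $w\mapsto S_a(e^w)e^{-\sigma w}$, so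
\begin{equation}\label{eq:plancherel}
\int_{-\infty}^\infty\Big|\frac{D_a(s)}s\Big|^2dt=2\pi\int_1^\infty\frac{|S_a(v)|^2}{v^{2\sigma+1}}\,dv .
\end{equation}
Let $H=D_h$. By the Cauchy--Schwarz inequality and $v^{2/\log x}\le e^2$ for $v\le x$,
\[
\Theta(x)^2\le\frac1{\log x}\int_1^x\frac{|S(v)|^2}{v^3}\,dv\le\frac{e^2}{2\pi\log x}\int_{-\infty}^\infty\Big|\frac{H(s)}s\Big|^2dt .
\]

\emph{Step 3: $|t|>T$.} For $k\in\mathbb Z$ apply \eqref{eq:plancherel} to $a(\mathfrak b)=h(\mathfrak b)|\mathfrak b|^{-ik}$, for which $D_a(s)=H(s+ik)$ and $|S_a(v)|\ll v$. The right side is $\ll\int_1^\infty v^{1-2\sigma}dv\ll\log x$, and $|s|^2\le5$ for $0\le t\le1$. So $\int_k^{k+1}|H(\sigma+it)|^2dt\ll\log x$ uniformly in $k$, and $(\log x)^{-1}\int_{|t|>T}|H(s)/s|^2dt\ll1/T$ for $T\ge2$.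

\emph{Step 4: $|t|\le T$.} We shall see that $|H|=o(\log x)$ uniformly in this range. The trivial bound then gives $o(\log^2x)$ for the integral, whereas $o(\log x)$ is needed. So we take out only $|H|^{1/2}$ and bound the integral of $|H|^{3/2}$ sharply, as the mean square of $H^{3/4}$. Let $u\ge0$ be the multiplicative function with $\sum_ju(\mathfrak p^j)X^j=(1-X)^{-3/4}$; then $u\le1$ and $D_u=\zeta_K^{3/4}$. By complete multiplicativity $D_{hu}(s)=\prod_{\mathfrak p}(1-h(\mathfrak p)|\mathfrak p|^{-s})^{-3/4}$, so $|D_{hu}|=|H|^{3/4}$. For $v\ge3$,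
\[
\sum_{|\mathfrak b|\le v}\frac{u(\mathfrak b)}{|\mathfrak b|}\le e\,\zeta_K\Big(1+\frac1{\log v}\Big)^{3/4}\ll(\log v)^{3/4}.
\]
Let $\Lambda_K(\mathfrak p^j)=\log|\mathfrak p|$ and $\Lambda_K=0$ on other ideals, so that $D_{\Lambda_K}=-\zeta_K'/\zeta_K$ and $\sum_{|\mathfrak c|\le v}\Lambda_K(\mathfrak c)\ll v$ by the prime ideal theorem. Comparing coefficients in $-D_u'=\frac34D_u\cdot(-\zeta_K'/\zeta_K)$,
\[
\sum_{|\mathfrak b|\le v}u(\mathfrak b)\log|\mathfrak b|=\frac34\sum_{|\mathfrak a|\le v}u(\mathfrak a)\sum_{|\mathfrak c|\le v/|\mathfrak a|}\Lambda_K(\mathfrak c)\ll v(\log v)^{3/4}.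
\]
Also $\sum_{|\mathfrak b|\le v}u(\mathfrak b)\log(v/|\mathfrak b|)\le\sum_{|\mathfrak b|\le v}u(\mathfrak b)v/|\mathfrak b|\ll v(\log v)^{3/4}$. Adding the two bounds gives $S_u(v)\ll v(\log2v)^{-1/4}$ for $v\ge1$. Since $|S_{hu}|\le S_u$, \eqref{eq:plancherel} yields
\[
\int_{-\infty}^\infty\frac{|H(s)|^{3/2}}{|s|^2}\,dt\ll\int_0^\infty e^{-2w/\log x}w^{-1/2}\,dw\ll(\log x)^{1/2},
\]
and therefore
\[
\frac1{\log x}\int_{|t|\le T}\Big|\frac{H(s)}s\Big|^2dt\ll\Big(\frac{\sup_{|t|\le T}|H(\sigma+it)|}{\log x}\Big)^{1/2}.
\]
From the Euler products, $\log|H(s)|=\sum_{\mathfrak p}\operatorname{Re}h(\mathfrak p)|\mathfrak p|^{-s}+O(1)$ and $\log\zeta_K(\sigma)=\sum_{\mathfrak p}|\mathfrak p|^{-\sigma}+O(1)$. As $\zeta_K(\sigma)\ll\log x$, we get $|H(s)|/\log x\ll\exp(-\mathcal D_x(t))$ with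
\[
\mathcal D_x(t)=\sum_{\mathfrak p}\big(1-\operatorname{Re}h(\mathfrak p)|\mathfrak p|^{-it}\big)|\mathfrak p|^{-1-1/\log x}.
\]
The functions $\mathcal D_x$ are continuous in $t$ and nondecreasing in $x$, and they tend to $\infty$ pointwise by the hypothesis and monotone convergence. As in Dini's theorem, for each $A$ the open sets $\{t:\mathcal D_x(t)>A\}$ increase with $x$ and cover $[-T,T]$, so one of them contains it. Thus $\limsup_x\Theta(x)^2\ll1/T$ for every $T$.
\end{proof}

The two cases of Proposition~\ref{prop:mean} are exhaustive for real $h$, and more generally for a real function twisted by a suitably normalized Hecke character. We recall the definition. Let $K_\infty=K\otimes_{\mathbb Q}\mathbb R$, which is $\mathbb R$, $\mathbb R^2$ or $\mathbb C$. We regard $K$ and $\mathbb R$ as subrings of $K_\infty$ and extend $\operatorname{Nm}$ to it, so that $K_\infty^\times=\{z:\operatorname{Nm}z\ne0\}$. For an ideal $\mathfrak f$ let $\mathcal I_{\mathfrak f}$ be the group of fractional ideals coprime to $\mathfrak f$, and let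
\[
K_{\mathfrak f}=\{\gamma\in K^\times:v_{\mathfrak p}(\gamma-1)\ge v_{\mathfrak p}(\mathfrak f)\text{ for all }\mathfrak p\mid\mathfrak f\},
\]
a subgroup of $K^\times$ whose elements generate ideals in $\mathcal I_{\mathfrak f}$. A \emph{Hecke character} (Gr\"o{\ss}encharakter) modulo $\mathfrak f$ is a homomorphism $\psi$ from $\mathcal I_{\mathfrak f}$ to the unit circle such that $\psi((\gamma))=\psi_\infty(\gamma)$ for all $\gamma\in K_{\mathfrak f}$, for some continuous homomorphism $\psi_\infty$ from $K_\infty^\times$ to the unit circle. We call $\psi$ \emph{normalized} if $\psi_\infty$ can be taken trivial on $\mathbb R_{>0}$. Hecke's theorem states that $L(s,\psi)=\prod_{\mathfrak p\nmid\mathfrak f}(1-\psi(\mathfrak p)|\mathfrak p|^{-s})^{-1}$ extends to an entire function unless $\psi=|\cdot|^{iv}$ on $\mathcal I_{\mathfrak f}$ for some real $v$.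

\begin{corollary}\label{cor:twist}
Let $F$ be real and completely multiplicative on the ideals of $O_K$ with $|F|\le1$, and let $\psi$ be a normalized Hecke character modulo $\mathfrak f$. Put $h=F\psi$ on ideals coprime to $\mathfrak f$ and $h=0$ on the others. Then $h$ has a mean value $\mu$, and for every continuous $\theta$ on $[0,1]$,
\[
\frac1X\sum_{|\mathfrak b|\le X}h(\mathfrak b)\,\theta(|\mathfrak b|/X)\to\mu\int_0^1\theta(r)\,dr\qquad(X\to\infty).
\]
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:mean}(b) we may assume that $\sum_{\mathfrak p}(1-\operatorname{Re}h(\mathfrak p)|\mathfrak p|^{-it})/|\mathfrak p|<\infty$ for some $t$. Squaring removes the unknown signs of $F$. For $\mathfrak p\nmid\mathfrak f$ let $z=h(\mathfrak p)|\mathfrak p|^{-it}$, $A=\operatorname{Re}z$ and $\xi_{\mathfrak p}=\psi(\mathfrak p)^2|\mathfrak p|^{-2it}$, so that $z^2=F(\mathfrak p)^2\xi_{\mathfrak p}$ because $F$ is real. From $A\le|z|=|F(\mathfrak p)|\le1$ we get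
\[
1-\operatorname{Re}z^2=1+|z|^2-2A^2\le2(1-A^2)\le4(1-A),\qquad1-F(\mathfrak p)^2\le2(1-|F(\mathfrak p)|)\le2(1-A),
\]
and hence $1-\operatorname{Re}\xi_{\mathfrak p}=(1-\operatorname{Re}z^2)-(1-F(\mathfrak p)^2)\operatorname{Re}\xi_{\mathfrak p}\le6(1-A)$. So $\sum_{\mathfrak p\nmid\mathfrak f}(1-\operatorname{Re}\xi_{\mathfrak p})/|\mathfrak p|<\infty$, and for $1<\sigma<2$
\[
\log|L(\sigma+2it,\psi^2)|=\sum_{\mathfrak p\nmid\mathfrak f}\frac{\operatorname{Re}\xi_{\mathfrak p}}{|\mathfrak p|^\sigma}+O(1)=\log\zeta_K(\sigma)+O(1)\to\infty\qquad(\sigma\to1^+).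
\]
Thus $L(s,\psi^2)$ is not holomorphic at $1+2it$, and $\psi^2=|\cdot|^{iv}$ for some real $v$ by Hecke's theorem. The rational integers $\gamma_j=1+j|\mathfrak f|$, $j\ge1$, lie in $K_{\mathfrak f}\cap\mathbb R_{>0}$, so $\psi((\gamma_j))=1$ and $[K:\mathbb Q]\,v\log\gamma_j\in2\pi\mathbb Z$. Since $\log\gamma_{j+1}-\log\gamma_j$ is positive and tends to $0$, this forces $v=0$. Now $\psi^2=1$, and $L(s,\psi^2)=\zeta_K(s)\prod_{\mathfrak p\mid\mathfrak f}(1-|\mathfrak p|^{-s})$ is holomorphic on $\operatorname{Re}s=1$ except at $s=1$, so $t=0$. Therefore $\psi=\pm1$, $h$ is real, $\sum_{\mathfrak p}(1-h(\mathfrak p))/|\mathfrak p|<\infty$, and Proposition~\ref{prop:mean}(a) applies.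

The last assertion holds when $\theta$ is the indicator of an interval $(r,r']$, since $(S(r'X)-S(rX))/X\to\mu(r'-r)$, and hence for step functions. A continuous $\theta$ is within $\varepsilon$ of a step function on $(0,1]$, at a cost of at most $\varepsilon I(X)/X\ll\varepsilon$.
\end{proof}

\section{Powers of linear and quadratic forms}\label{sec:power}

We prove Theorem~\ref{thm:power}. If $\deg G\ge3$, apply Theorem~\ref{thm:neg}(a). Let $\deg G\le2$ and write $P=c_0G^k$ with $G$ primitive. Then $f(P(m,n))=f(|c_0|)\,g(|G(m,n)|)$, where $g=f^k$ is completely multiplicative with values in $[-1,1]$. We must show that $N^{-2}\sum_{m,n\le N}g(|G(m,n)|)$ converges. If $k$ is even, $G$ may change sign on $\mathbb N^2$.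

\subsection*{Linear forms}
This case is contained in the theorem of Frantzikinakis and Host quoted in \cite{Wang}. It also follows in a few lines from Corollary~\ref{cor:twist} with $K=\mathbb Q$, $\mathfrak f=(1)$, $\psi=1$, and the argument is a model for the quadratic case: the average becomes a sum of $g$ against a continuous weight. Let $G=ax+by$ with $\gcd(a,b)=1$. If $a$ and $b$ had opposite signs, $G$ would vanish at $(|b|,|a|)$; so we may take $a,b\ge0$. If $ab=0$, the average is $N^{-1}\sum_{l\le N}g(l)$. Let $a,b\ge1$. The solutions of $am+bn=l$ in $[N]^2$ correspond to the $m$ in one class modulo $b$ with $0<m\le N$ and $0<l-am\le bN$. This is an interval of length $N\lambda(l/N)$, where $\lambda(s)=\min(1,s/a)-\max(0,(s-b)/a)$ is continuous on $[0,a+b]$. So there are $N\lambda(l/N)/b+O(1)$ solutions, the average is $(bN)^{-1}\sum_{l\le(a+b)N}g(l)\lambda(l/N)+O(1/N)$, and it converges by the corollary with $X=(a+b)N$.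

\subsection*{The example $m^2+n^2$}
From now on $G=Q=ax^2+bxy+cy^2$, and $K$, $\omega$, $\alpha(m,n)$ are as in \eqref{eq:alpha}. For $Q=x^2+y^2$ we have $\alpha=m+ni$ and $g(Q(m,n))=F((\alpha))$ with $F(\mathfrak b)=g(|\mathfrak b|)$. Replace the indicator of the unit square by a continuous $\varphi$ with compact support in $\mathbb C^\times$, and group the $\alpha\in\mathbb Z[i]$ by the ideal they generate. The ideal $(\alpha)$ receives the weight $\sum_{u^4=1}\varphi(u\alpha/N)$, a function of the size $|\alpha|^2/N^2$ and of the direction $\alpha/|\alpha|$ modulo $\{\pm1,\pm i\}$. The characters of the group of directions give the normalized Hecke characters $(\alpha)\mapsto(\alpha/|\alpha|)^{4j}$, and approximating the weight by them leads to the sums in Corollary~\ref{cor:twist}.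

For general $Q$ there are three complications: $\alpha(m,n)$ runs over a sublattice of $O_K$ and its norm carries the factor $a$; not every ideal is principal; and there may be infinitely many units. The first is absorbed into a congruence condition on $\alpha$. A single compact group $\mathcal G$, which replaces the group of directions, then accounts for the congruence, the ideal class and the units.

\subsection*{Reduction to cosets of an ideal}
Let $\mathfrak m=\mathbb Za+\mathbb Z\omega$, a subgroup of finite index $\iota$ in $O_K$. Let $W$ be the set of primes dividing $2a\iota$; the factor $2$ only ensures $W\ne\emptyset$. For $J\ge1$ put $q=\prod_{p\in W}p^J$ and $q'=q\iota$. Call a class $(m_0,n_0)$ modulo $q$ \emph{good} if $p^J\nmid aQ(m_0,n_0)$ for all $p\in W$. By Lemma~\ref{lem:small}(b) the proportion of classes that are not good tends to $0$ as $J\to\infty$. As in Lemma~\ref{lem:trunc}, it suffices to fix $J$ and show that the contribution of each good class converges.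

Let $g'$ be completely multiplicative with $g'(p)=g(p)$ for $p\notin W$ and $g'(p)=1$ for $p\in W$, and let $F(\mathfrak b)=g'(|\mathfrak b|)$. This is a real completely multiplicative function on ideals with $|F|\le1$, equal to $1$ at the primes above $W$. On a good class the $W$-part $w=\prod_{p\in W}p^{v_p(Q(m,n))}$ is constant, and since all primes dividing $a$ lie in $W$,
\[
g(|Q(m,n)|)=g(w)\,g'(|aQ(m,n)|)=g(w)\,F((\alpha(m,n))).
\]
As $(m,n)$ runs over the class in $\mathbb Z^2$, $\alpha(m,n)$ runs over $\alpha(m_0,n_0)+q\mathfrak m$. Since $\iota O_K\subseteq\mathfrak m$, this is a finite disjoint union of cosets $\beta+q'O_K$. Each $\beta$ is a value $\alpha(m,n)$ on the good class, so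
\begin{equation}\label{eq:beta}
v_{\mathfrak p}(\beta)\le v_p(\operatorname{Nm}\beta)<J\le v_{\mathfrak p}(q')\qquad(\mathfrak p\mid p,\ p\in W);
\end{equation}
in particular $0\notin\beta+q'O_K$. Let $\mathcal R\subset K_\infty$ be the parallelogram $\{ax+\omega y:0<x,y\le1\}$, so that $(m,n)\in[N]^2$ if and only if $\alpha(m,n)/N\in\mathcal R$. We must show that $N^{-2}\sum_{\alpha\in\beta+q'O_K}F((\alpha))1_{\mathcal R}(\alpha/N)$ converges for each $\beta$.

Let $\varepsilon>0$. The set $K_\infty\setminus K_\infty^\times$, a point or a pair of lines, has measure zero, so there is a continuous $\varphi$ with compact support in $K_\infty^\times$ and $\int_{K_\infty}|1_{\mathcal R}-\varphi|<\varepsilon$. The function $|1_{\mathcal R}-\varphi|$ is Riemann integrable with compact support, so $N^{-2}\sum_{\alpha\in\beta+q'O_K}|1_{\mathcal R}-\varphi|(\alpha/N)$ tends to its integral divided by the covolume of $q'O_K$. Hence it suffices to prove that $\Sigma_N/N^2$ converges, where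
\[
\Sigma_N=\sum_{\alpha\in\beta+q'O_K}F((\alpha))\,\varphi(\alpha/N).
\]

\subsection*{From elements to ideals}
Hecke characters see congruences of the form $\gamma\in K_{\mathfrak f}$, so we divide by $\beta$. Let $\mathfrak d=(\beta)+q'O_K$, $\mathfrak f=q'\mathfrak d^{-1}$ and $\mathfrak b_\beta=(\beta)\mathfrak d^{-1}$. For $\mathfrak p$ above $W$, \eqref{eq:beta} gives $v_{\mathfrak p}(\mathfrak d)=v_{\mathfrak p}(\beta)$, $v_{\mathfrak p}(\mathfrak f)=v_{\mathfrak p}(q')-v_{\mathfrak p}(\beta)\ge1$ and $v_{\mathfrak p}(\mathfrak b_\beta)=0$. For the other $\mathfrak p$ we have $v_{\mathfrak p}(q')=v_{\mathfrak p}(\mathfrak d)=v_{\mathfrak p}(\mathfrak f)=0$ and $v_{\mathfrak p}(\mathfrak b_\beta)=v_{\mathfrak p}(\beta)$. So the primes dividing $\mathfrak f$ are exactly those above $W$, the ideal $\mathfrak b_\beta$ is coprime to $\mathfrak f$, and $F(\mathfrak d)=1$.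

Let $\alpha=\beta\gamma$ with $\gamma\in K^\times$. Then $\alpha\in\beta+q'O_K$ if and only if $v_{\mathfrak p}(\alpha-\beta)\ge v_{\mathfrak p}(q')$ for all $\mathfrak p$. Above $W$ this reads $v_{\mathfrak p}(\gamma-1)\ge v_{\mathfrak p}(\mathfrak f)$, that is, $\gamma\in K_{\mathfrak f}$, and then $v_{\mathfrak p}((\gamma)\mathfrak b_\beta)=0$. Away from $W$ it reads $v_{\mathfrak p}(\alpha)\ge0$, that is, $v_{\mathfrak p}((\gamma)\mathfrak b_\beta)\ge0$. Thus $\alpha\mapsto\gamma$ is a bijection from $\beta+q'O_K$ onto the set of $\gamma\in K_{\mathfrak f}$ for which $\mathfrak b=(\gamma)\mathfrak b_\beta$ is integral. Moreover $\mathfrak b$ is coprime to $\mathfrak f$, $(\alpha)=\mathfrak d\mathfrak b$ and $F((\alpha))=F(\mathfrak b)$.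

\subsection*{The group $\mathcal G$}
Let $K^1=\{z\in K_\infty^\times:|\operatorname{Nm}z|=1\}$, and for $z\in K_\infty^\times$ let $z^1=z|\operatorname{Nm}z|^{-1/2}\in K^1$ be its direction. The map $z\mapsto(|\operatorname{Nm}z|,z^1)$ is an isomorphism of topological groups from $K_\infty^\times$ to $\mathbb R_{>0}\times K^1$. Give $\mathcal I_{\mathfrak f}$ the discrete topology and put
\[
\mathcal G=(\mathcal I_{\mathfrak f}\times K^1)/\Gamma,\qquad\Gamma=\{((\gamma),(\gamma^1)^{-1}):\gamma\in K_{\mathfrak f}\},\qquad\tau(\mathfrak b)=[(\mathfrak b,1)].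
\]
Thus $\tau:\mathcal I_{\mathfrak f}\to\mathcal G$ is a homomorphism, and $\tau((\gamma))=[(1,\gamma^1)]$ for $\gamma\in K_{\mathfrak f}$: on such principal ideals $\tau$ records the direction of a generator, up to the group $U_{\mathfrak f}=O_K^\times\cap K_{\mathfrak f}$.

The group $\mathcal G$ is compact and Hausdorff. Indeed, $U_{\mathfrak f}$ is the kernel of $O_K^\times\to(O_K/\mathfrak f)^\times$, so it has finite index in $O_K^\times$, which is a discrete subgroup of $K^1$ with compact quotient by Dirichlet's unit theorem. Two elements of $K_{\mathfrak f}$ generating the same ideal differ by some $u\in U_{\mathfrak f}$, and $u^1=u$. So each nonempty fiber of $\Gamma$ over $\mathcal I_{\mathfrak f}$ is a coset of $U_{\mathfrak f}$, the subgroup $\Gamma$ is closed, and $\gamma$ is determined by $(\gamma)$ and $\gamma^1$. The image of $\{1\}\times K^1$ in $\mathcal G$ is an open subgroup isomorphic to the compact group $K^1/U_{\mathfrak f}$, and the quotient by it is the ray class group $\mathcal I_{\mathfrak f}/\{(\gamma):\gamma\in K_{\mathfrak f}\}$,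 which is finite.

If $\chi$ is a continuous character of $\mathcal G$, then $\psi=\chi\circ\tau$ is a normalized Hecke character modulo $\mathfrak f$, with $\psi_\infty(z)=\chi([(1,z^1)])$; note that $z^1=1$ for $z\in\mathbb R_{>0}$.

The weight of an ideal in $\Sigma_N$ is a continuous function of its image in $\mathcal G$ and its norm. For $\xi\in\mathcal G$ and $r\ge0$ define
\[
\Phi(\xi,r)=\sum_{z\in K^1,\ \xi=[(\mathfrak b_\beta,z)]}\varphi(r^{1/2}\beta^1z).
\]
The sum is empty unless $\xi$ lies in the open and closed coset $[(\mathfrak b_\beta,K^1)]$, and for $\xi=[(\mathfrak b_\beta,z_0)]$ it runs over $z_0U_{\mathfrak f}$. The support of $\varphi$ corresponds to a subset of $[r_0,r_1]\times C$ with $0<r_0<r_1$ and $C\subseteq K^1$ compact. So $\Phi=0$ for $r\notin[r_0,r_1]$, the sum is locally finite because $U_{\mathfrak f}$ is discrete, and $\Phi$ is continuous on $\mathcal G\times[0,\infty)$.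

Let $\mathfrak b\in\mathcal I_{\mathfrak f}$ be integral. Then $\tau(\mathfrak b)=[(\mathfrak b_\beta,z)]$ means $(\mathfrak b\mathfrak b_\beta^{-1},z^{-1})\in\Gamma$, that is, $z=\gamma^1$ for a unique $\gamma\in K_{\mathfrak f}$ with $(\gamma)\mathfrak b_\beta=\mathfrak b$. The element $\alpha=\beta\gamma$ has $|\operatorname{Nm}\alpha|=|\mathfrak d|\,|\mathfrak b|$, so $\alpha/N=(|\mathfrak d|\,|\mathfrak b|/N^2)^{1/2}\beta^1\gamma^1$. Grouping the terms of $\Sigma_N$ by $\mathfrak b$ and putting $X=r_1N^2/|\mathfrak d|$, we obtain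
\[
\Sigma_N=\sum_{|\mathfrak b|\le X,\ (\mathfrak b,\mathfrak f)=1}F(\mathfrak b)\,\Phi\big(\tau(\mathfrak b),r_1|\mathfrak b|/X\big).
\]

\subsection*{Conclusion}
The continuous characters of a compact Hausdorff abelian group separate its points (Peter--Weyl theorem). So the finite sums $\sum_j\chi_j(\xi)\theta_j(r)$, with $\chi_j$ characters of $\mathcal G$ and $\theta_j$ continuous on $[0,1]$, form an algebra of functions on $\mathcal G\times[0,1]$ that contains the constants, is closed under conjugation and separates points. By the Stone--Weierstrass theorem, for each $\varepsilon'>0$ one of them is uniformly within $\varepsilon'$ of $\Phi(\xi,r_1r)$. Hence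
\[
\Big|\frac{\Sigma_N}X-\sum_j\frac1X\sum_{|\mathfrak b|\le X,\ (\mathfrak b,\mathfrak f)=1}F(\mathfrak b)\,\chi_j(\tau(\mathfrak b))\,\theta_j(|\mathfrak b|/X)\Big|\le\varepsilon'\,\frac{I(X)}X\ll\varepsilon' .
\]
Each inner average converges by Corollary~\ref{cor:twist} with $\psi=\chi_j\circ\tau$. As $\varepsilon'$ is arbitrary, $\Sigma_N/X$ is a Cauchy sequence, and $X$ is a constant multiple of $N^2$. So $\Sigma_N/N^2$ converges, which completes the proof of Theorem~\ref{thm:power}. \qed

\begin{thebibliography}{1}
\bibitem{Wang} Biao Wang, \emph{On averages of completely multiplicative functions over co-prime integer pairs}, arXiv:2406.09243 (2024).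
\end{thebibliography}
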